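# Locally conformally product structures whose characteristic group contains a torus

## 1. Weyl connections, LCP structures and the characteristic group

Throughout, manifolds are connected, $T^m=\mathbb R^m/\mathbb Z^m$ is written additively, and a matrix $B\in GL(m,\mathbb Z)$ also denotes the automorphism of $T^m$ that it induces.

**Definition 1 (Weyl connection).** Let $g$ be a Riemannian metric on a manifold $M$ and $\theta$ a closed $1$-form. The Weyl connection $\nabla^\theta$ on $(M,[g])$ with Lee form $\theta$ with respect to $g$ is the torsion-free connection with $\nabla^\theta g=-2\theta\otimes g$.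

On the universal cover $\tilde M$ write (keeping the notation $g,\theta$ for the pullbacks) $\theta=d\varphi$. Then $h:=e^{2\varphi}g$ satisfies $\nabla^\theta h=e^{2\varphi}(2\,d\varphi\otimes g-2\,\theta\otimes g)=0$, so the lift of $\nabla^\theta$ is the Levi-Civita connection of $h$. A deck transformation $\gamma$ preserves $g$ and $\theta$, so $\gamma^*\varphi=\varphi+c_\gamma$ with a constant $c_\gamma$, and $\gamma^*h=e^{2c_\gamma}h$. So deck transformations are *similarities* of $h$; the *ratio* of $\gamma$ is $e^{c_\gamma}$.

*Example 1.* Let $d\ge3$, $0<\lambda<1$, and let $M$ be the quotient of $\mathbb R^d\setminus\{0\}$ by the group generated by $x\mapsto\lambda x$. The metric $g=|x|^{-2}g_{\mathrm{euc}}$ and the form $\theta=d\log|x|$ descend to $M$. Here $\varphi=\log|x|$ and $h=g_{\mathrm{euc}}$ is flat. The next definition excludes this case.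

**Definition 2 (LCP structure).** A locally conformally product (LCP) structure on a compact manifold $M$ is a pair $(g,\theta)$ of a Riemannian metric and a closed, non-exact $1$-form such that $\nabla^\theta$ is reducible and not flat.

*Example 2.* This example will accompany us. Let
$$A=\begin{pmatrix}2&1\\1&1\end{pmatrix},\qquad \lambda=\frac{3-\sqrt5}2,\qquad \alpha=\frac{-1-\sqrt5}2 .$$
Since $2+\alpha=\lambda$ and $1+\alpha=\lambda\alpha$, the line $E=\mathbb R(1,\alpha)$ is the $\lambda$-eigenline of $A$. Let $E'$ be the $\lambda^{-1}$-eigenline and let $(a,b)$ be linear coordinates on $\mathbb R^2=E\oplus E'$, so that $A(a,b)=(\lambda a,\lambda^{-1}b)$. On $\tilde M=\mathbb R^2\times\mathbb R_{>0}$ let $\Gamma$ be generated by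
$$\gamma_x(u,s)=(u+x,s)\quad(x\in\mathbb Z^2),\qquad f(u,s)=(Au,\lambda s),$$
and put $h=da^2+s^4db^2+ds^2$. Then $f^*h=\lambda^2da^2+\lambda^4s^4\lambda^{-2}db^2+\lambda^2ds^2=\lambda^2h$, and $\gamma_x^*h=h$. With $\varphi=\log s$, both $g=s^{-2}h$ and $\theta=ds/s$ are $\Gamma$-invariant. The quotient $M$ is the mapping torus of $A$ acting on $T^2$, so it is compact. The form $\theta$ is not exact, because $\varphi\circ f=\varphi+\log\lambda$. The direction $E$ is parallel for $h$, and the surface $E'\times\mathbb R_{>0}$ with metric $ds^2+s^4db^2$ has Gauss curvature $-(s^2)''/s^2=-2/s^2\ne0$. So $(g,\theta)$ is an LCP structure on a compact $3$-manifold.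

**Theorem (Kourganoff).** *For an LCP structure on a compact manifold, $(\tilde M,h)$ has a de Rham decomposition $(\tilde M,h)\simeq\mathbb R^q\times(N,g_N)$, where $\mathbb R^q$ is flat Euclidean space with $q\ge1$ and $(N,g_N)$ is an irreducible, incomplete Riemannian manifold of dimension at least $2$.*

In Example 2, $q=1$, $\mathbb R^q=E$ and $N=E'\times\mathbb R_{>0}$. It is simply connected, two-dimensional and not flat, hence irreducible. It is incomplete because $s\to0$ at finite distance.

The group $\Gamma:=\pi_1(M)$ acts on $\tilde M$ by similarities of $h$, hence preserves the decomposition, and $\Gamma\subset\mathrm{Sim}(\mathbb R^q)\times\mathrm{Sim}(N,g_N)$. Write $f=(f_1,f_2)$ for $f\in\Gamma$; both components have the ratio of $f$. Groups of similarities carry the compact-open topology, which is metrizable. The ratio is a continuous homomorphism $\mathrm{Sim}(N)\to\mathbb R_{>0}$, since it equals $d(\phi(p),\phi(p'))/d(p,p')$ for any fixed $p\neq p'$. Similarities are affine transformations of the Levi-Civita connection, and $\mathrm{Sim}(N)$ is a Lie group.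

A *lattice* in a Lie group is here a discrete cocompact subgroup.

*Example 3.* The subgroup $\{(x,\sqrt2\,x\bmod\mathbb Z):x\in\mathbb Z\}$ is a lattice in $\mathbb R\times T^1$. It is the graph of a homomorphism $\mathbb Z\to T^1$, it is isomorphic to $\mathbb Z$ and torsion free, and its projection to $T^1$ is dense. So the presence of a torus factor is compatible with a torsion-free lattice.

**Definition 3 (characteristic group).** Let $\mathrm P\subset\mathrm{Sim}(N,g_N)$ be the projection of $\Gamma$, that is, the set of all $f_2$ with $(f_1,f_2)\in\Gamma$ for some $f_1$. Let $\bar{\mathrm P}$ be its closure in $\mathrm{Sim}(N,g_N)$ and $\bar{\mathrm P}_0$ the identity component of $\bar{\mathrm P}$.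

**Theorem (Kourganoff).** *$\bar{\mathrm P}_0$ is a connected abelian Lie subgroup of $\mathrm{Iso}(N,g_N)$, and $\Gamma_0:=\Gamma\cap(\mathrm{Sim}(\mathbb R^q)\times\bar{\mathrm P}_0)$ is a lattice in $\mathbb R^q\times\bar{\mathrm P}_0$, where $\mathbb R^q$ acts on itself by translations.*

The *characteristic group* is the connected abelian Lie group $\mathbb R^q\times\bar{\mathrm P}_0$, and the *reduced characteristic group* is $\bar{\mathrm P}_0$. A connected abelian Lie group is isomorphic to $\mathbb R^k\times T^m$; it is simply connected exactly when $m=0$.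

*Example 2, continued.* The element $\gamma_x$ acts on $N$ by $b\mapsto b+b(x)$, and $f_2(b,s)=(\lambda^{-1}b,\lambda s)$. Since $E$ has irrational slope, $b$ is injective on $\mathbb Z^2$, so $b(\mathbb Z^2)\subset\mathbb R$ is a non-cyclic subgroup, hence dense. A limit of translations $b\mapsto b+b_i$ is again such a translation, since evaluating at one point shows that $b_i$ converges. The ratio separates the cosets of the powers of $f_2$. So $\bar{\mathrm P}=\bigsqcup_l f_2^l\cdot\mathbb R$, $\bar{\mathrm P}_0=\mathbb R$, and the characteristic group is $\mathbb R^2$, with lattice $\Gamma_0=\{\gamma_x\}\cong\mathbb Z^2$. It is simply connected.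

**Question** (from Viviana del Barco and Andrei Moroianu, "The characteristic group of Lie LCP manifolds", arXiv:2511.23107 (2025)). *Given an LCP structure on a compact manifold, is its characteristic group simply connected?*

**Theorem 1.** *No. There is an LCP structure on a compact $8$-manifold whose reduced characteristic group is $\bar{\mathrm P}_0\cong\mathbb R\times T^2$ and whose characteristic group is $\cong\mathbb R^2\times T^2$. The fundamental group of this characteristic group is $\mathbb Z^2$.*

(The fundamental group in Theorem 1 is that of the Lie group $\mathbb R^2\times T^2$. The fundamental group of the $8$-manifold will turn out to be the semidirect product $\mathbb Z^2\rtimes_A\mathbb Z$.)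

## 2. Commuting torus actions and $S^3\times S^3\times\mathbb R$: two constructions that fail

We try to modify Example 2. Replace $\mathbb R_{>0}$ by a manifold $N'$ with an effective action $*$ of $T=T^m$ and a diffeomorphism $F$. On $\mathbb R^2\times N'$ take
$$\gamma_x(u,p)=(u+x,\chi(x)*p),\qquad f(u,p)=(Au,F(p)),$$
with a homomorphism $\chi:\mathbb Z^2\to T^m$. As in Example 3, $\{\gamma_x\}$ is the graph of $\chi$. If the elements $(x_{E'},\chi(x))$ are dense in $E'\times T^m$, we may hope for $\bar{\mathrm P}_0=E'\times T^m$. The manifold $N'$ must be simply connected: if for instance $N'=T^2\times\mathbb R_{>0}$, then on the universal cover the torus unrolls and only an action of $\mathbb R^2$ remains.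

**Attempt 1: $F$ commutes with the torus.** Then $f\gamma_xf^{-1}$ is $(u,p)\mapsto(u+Ax,\chi(x)*p)$. For this to be $\gamma_{Ax}$ we need $\chi(Ax)=\chi(x)$, that is, $\chi((A-I)x)=0$ for all $x$. But $\det(A-I)=-1$, so $(A-I)\mathbb Z^2=\mathbb Z^2$ and $\chi=0$. Nothing is dense.

The attempt stops here for a clear reason: conjugation by $f$ stretches $\mathbb Z^2$, so it must move the torus too. Suppose $F(t*p)=B(t)*F(p)$ with $B\in GL(m,\mathbb Z)$. Then we need
$$\chi(Ax)=B\chi(x).$$
For $m=1$ the only choices are $B=\pm1$. For $B=-1$ we get $\chi((A+I)x)=0$, and $\det(A+I)=5$, so $\chi$ has finite image. A circle is impossible for this $A$. For $m=2$ we can take $B=A$ and $\chi(x)=Cx\bmod\mathbb Z^2$ with a real matrix $C$ commuting with $A$. A rational $C$ gives a finite image; $C=\sqrt2\,I$ looks promising.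

**Attempt 2: $N'=S^3\times S^3\times\mathbb R$.** We now need a simply connected manifold with a $T^2$-action and an $F$ with $F(t*p)=B(t)*F(p)$, $B=A$. The first candidate is $N'=S^3\times S^3\times\mathbb R$ with $T^2$ acting freely by the two Hopf actions. No such $F$ exists. Indeed, the quotient is $X=S^2\times S^2\times\mathbb R$. For $w\in\mathbb Z^2$ let $L_w\to X$ be the line bundle whose sections are the functions $s:N'\to\mathbb C$ with $s(t*p)=e^{2\pi i w^Tt}s(p)$. Up to a common sign, $c_1(L_w)=w_1a_1+w_2a_2$, where $a_1,a_2$ are the generators of $H^2(X)$ from the two spheres. If $F$ exists, it induces $\bar F$ on $X$, and $s\mapsto s\circ F$ turns sections of $L_w$ into sections of $L_{B^Tw}$, since $s(F(t*p))=e^{2\pi i w^TBt}s(F(p))$. So $\bar F^*c_1(L_w)=c_1(L_{B^Tw})$, and the ring homomorphism $\bar F^*$ sends $a_1$ to $2a_1+a_2$. But $a_1^2=0$, while $(2a_1+a_2)^2=4a_1a_2\ne0$.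

**A chain of twisted pieces.** The topology of one copy of $S^3\times S^3$ remembers the basis of the torus, and $B$ does not respect that memory. The way past this is to use infinitely many copies of $(S^3)^m$, indexed by $j\in\mathbb Z$, and to let $T$ act on the $j$-th copy through the automorphism $B^{-j}$. Then the shift $j\mapsto j+1$ satisfies the twisted relation by pure algebra. Consecutive copies are joined by removing tubes around torus orbits and gluing. In a tube the action is translation on a $T$-factor, so the change from $B^{-j}$ to $B^{-j-1}$ is absorbed by the gluing map $s\mapsto B^{-1}s$. The result stays simply connected because orbits have codimension $2m\ge4$.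

## 3. Integral data and the arithmetic of the counterexample

A *rational subspace* of $\mathbb R^n$ is one spanned by vectors of $\mathbb Q^n$; a proper rational subspace lies in the kernel of a nonzero integral functional. For example, $E=\mathbb R(1,\alpha)\subset\mathbb R^2$ lies in no proper rational subspace, since $v_1+v_2\alpha=0$ with integers $v_i$ forces $v=0$.

**Data.** Let $n\ge2$, $m\in\{0\}\cup\{2,3,\dots\}$, $0<\lambda<1$. Let $A\in GL(n,\mathbb Z)$, $B\in GL(m,\mathbb Z)$, $C\in\mathrm{Mat}_{m\times n}(\mathbb R)$, and let $\mathbb R^n=E\oplus E'$ be an $A$-invariant decomposition with $q=\dim E\ge1$, $k=\dim E'$, such that: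

* (a) $A|_E$ is $\lambda$ times an isometry for some inner product $g_E$ on $E$;
* (b) $CA=BC$;
* (c) if $w\in\mathbb Z^m$, $v\in\mathbb Z^n$ and $(w^TC-v^T)|_E=0$, then $w=0$ and $v=0$.

Write $x=x_E+x_{E'}$, $D=A|_{E'}$, $\chi(x)=Cx\bmod\mathbb Z^m$ for $x\in\mathbb Z^n$, and $K:=E'\times T^m$. By (b), $\chi(Ax)=B\chi(x)$. Also $k\ge1$, since otherwise $|\det A|=\lambda^q\neq1$. Condition (c) is exactly what the density of $\{(x_{E'},\chi(x))\}$ in $K$ will need (Section 7). For $m=0$ it says that $E$ lies in no proper rational subspace.

**Proposition 2.** *For such data there is an LCP structure on a compact manifold with flat factor $E\cong\mathbb R^q$ and $\bar{\mathrm P}_0=K\cong\mathbb R^k\times T^m$. Its group $\Gamma$ contains an element $f$ of ratio $\lambda$ acting by conjugation on $E\times E'\times T^m$ as $A|_E\times D\times B$, and $\Gamma_0=\{(x_E,x_{E'},\chi(x)):x\in\mathbb Z^n\}$.*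

**Proposition 2 implies Theorem 1.** Take $n=m=2$, take $A,\lambda,\alpha,E,E'$ as in Example 2, and put $B=A$, $C=\sqrt2\,I_2$. Condition (a) holds because $E$ is the $\lambda$-eigenline, and (b) because $C$ is scalar. For (c), evaluate at $(1,\alpha)$: the hypothesis reads
$$\sqrt2\,(w_1+w_2\alpha)=v_1+v_2\alpha .$$
If $w\ne0$, then $w_1+w_2\alpha\neq0$ because $\alpha$ is irrational, so $\sqrt2\in\mathbb Q(\sqrt5)$. But $\sqrt2=r+s\sqrt5$ with $r,s\in\mathbb Q$ gives $2=r^2+5s^2+2rs\sqrt5$, so $rs=0$, so $2=r^2$ or $2=5s^2$; both are impossible. Hence $w=0$, then $v_1+v_2\alpha=0$ and $v=0$. So (c) holds. Proposition 2 gives $\bar{\mathrm P}_0\cong\mathbb R\times T^2$ and characteristic group $\mathbb R\times\mathbb R\times T^2$. The manifold will have dimension $n+3m=8$.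

Sections 4 to 7 prove Proposition 2.

## 4. The chain $N'$ of copies of $(S^3)^m$ glued along torus orbits

The aim of this section is a simply connected manifold $N'$ with a free $T$-action, $T=T^m$, and a diffeomorphism $F$ with $F(t*p)=B(t)*F(p)$, together with a function $\tau$ satisfying $\tau\circ F=\tau+1$. Steps 1 to 6 treat $m\ge2$.

**Step 1. Tubes around two orbits.** This step gives coordinates in which the action is a translation. Let $T$ act freely on $Q=(S^3)^m\subset(\mathbb C^2)^m$ by $t\cdot(z_i)_i=(e^{2\pi it_i}z_i)_i$, so $Q/T=(S^2)^m$. The map $y\mapsto(y,1)/\sqrt{1+|y|^2}$ is a section of the Hopf fibration over $S^2\setminus\{\mathrm{pt}\}\cong\mathbb C$. Taking products and acting by $T$ gives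
$$\Psi:T\times\mathbb R^{2m}\to Q,\qquad \Psi(s,y)=s\cdot\Big(\tfrac{(y_i,1)}{\sqrt{1+|y_i|^2}}\Big)_i ,$$
where $\mathbb R^{2m}=\mathbb C^m$. Writing $z_i=(z_{i1},z_{i2})$, this is a diffeomorphism onto the open set where all $z_{i2}\neq0$: one recovers $y_i=z_{i1}/z_{i2}$, and $e^{2\pi is_i}=z_{i2}/|z_{i2}|$. It is $T$-equivariant, $T$ acting by translation on the first factor, and it covers a chart $\mathbb R^{2m}\subset(S^2)^m$. Fix $c\in\mathbb R^{2m}$ with $|c|=3$ and put $\Psi_\pm(s,y)=\Psi(s,y\pm c)$ for $|y|\le2$. The closed balls of radius $2$ around $\pm c$ are disjoint. Let $x_0\in(S^2)^m$ be the point with chart coordinate $0$; it has distance $3$ from $\pm c$, so it lies outside both balls.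

**Step 2. Gluing.** Here we define $N'$. Put
$$Q^\circ=Q\setminus\bigcup_\pm\Psi_\pm\big(T\times\{|y|\le\tfrac12\}\big),\qquad Q^\circ_j=Q^\circ\times\{j\}\quad(j\in\mathbb Z),$$
with the free $T$-action $t*(x,j)=(B^{-j}(t)\cdot x,\,j)$. For every $j$ glue the open set $\Psi_+(T\times\{\frac12<|y|<2\})\times\{j\}$ to $\Psi_-(T\times\{\frac12<|y|<2\})\times\{j+1\}$ by the diffeomorphism
$$(\Psi_+(s,y),\,j)\ \sim\ \big(\Psi_-(B^{-1}s,\ y/|y|^2),\,j+1\big).\tag{1}$$
Note that $y\mapsto y/|y|^2$ maps the annulus $\{\frac12<|y|<2\}$ to itself. The $+$ region and the $-$ region of each $Q^\circ_j$ are disjoint, so no point takes part in two identifications. Hence only consecutive pieces are identified, along these open sets, and each $Q_j^\circ$ embeds as an open subset of the quotient $N'$.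

**Step 3. $N'$ is a manifold.** Since $N'$ is a countable union of open second countable smooth pieces with smooth transitions, only the Hausdorff property needs a check. Two points of one piece are separated inside it. Pieces $Q^\circ_i,Q^\circ_j$ with $|i-j|\ge2$ are disjoint open sets. For consecutive pieces it suffices that the graph of (1) is closed in $Q^\circ_j\times Q^\circ_{j+1}$: then a pair $(a,b)$ of non-identified points has a product neighborhood $U\times V$ missing the graph, and $U,V$ are disjoint in $N'$.

So let $\Psi_+(s_i,y_i)\to a\in Q^\circ$ and $\Psi_-(B^{-1}s_i,y_i/|y_i|^2)\to b\in Q^\circ$ with $\frac12<|y_i|<2$. By compactness of $T\times\{\frac12\le|y|\le2\}$, after passing to a subsequence $(s_i,y_i)\to(s,y)$, and then $a=\Psi_+(s,y)$, $b=\Psi_-(B^{-1}s,y/|y|^2)$. Now $a\in Q^\circ$ forces $|y|>\frac12$, and $b\in Q^\circ$ forces $|y|^{-1}>\frac12$, that is, $|y|<2$. So $(a,b)$ lies in the graph.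

**Step 4. The action and the shift.** This step gives the twisted relation. In the coordinates of (1), $t$ acts on the left by $s\mapsto s+B^{-j}t$, and on the right by
$$B^{-1}s\mapsto B^{-1}s+B^{-j-1}t=B^{-1}(s+B^{-j}t).$$
So the gluing is $T$-equivariant, and $T$ acts smoothly and freely on $N'$. The rule (1) does not depend on $j$, so $F(x,j)=(x,j+1)$ is a well-defined diffeomorphism of $N'$, and
$$F(t*(x,j))=(B^{-j}t\cdot x,\,j+1)=(B^{-(j+1)}(Bt)\cdot x,\,j+1)=B(t)*F(x,j).\tag{2}$$

**Step 5. $N'$ is simply connected.** First we treat one piece. Let $S=\bigcup_\pm\Psi_\pm(T\times\{0\})$, a compact submanifold of $Q$ of codimension $2m\ge4$. By transversality, a path in $Q$ with endpoints off $S$ can be moved off $S$ relative to its endpoints (codimension $\ge2$), and a homotopy of loops with boundary off $S$ can be moved off $S$ relative to its boundary (codimension $\ge3$). Since $Q$ is connected and simply connected, so is $Q\setminus S$.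

Next, $Q^\circ\hookrightarrow Q\setminus S$ is a homotopy equivalence. Choose a smooth non-increasing $\mu:[0,2)\to[0,1]$ with $\mu(0)=1$, $\mu(r)=0$ for $r\ge\frac32$, and $|\mu'|\le1$. For $u\in[0,1]$ let $R_u$ be the identity outside the tubes and
$$R_u(\Psi_\pm(s,y))=\Psi_\pm\Big(s,\ \big(1+\tfrac{u\,\mu(|y|)}{2|y|}\big)y\Big)\qquad(0<|y|<2).$$
The new radius is $|y|+\frac u2\mu(|y|)$. It is increasing in $|y|$, at least $|y|$, and equal to $|y|$ for $|y|\ge\frac32$. For $u=1$ it is greater than $\frac12$, because it tends to $\frac12$ as $|y|\to0$ and is strictly increasing. So $R_1$ maps $Q\setminus S$ into $Q^\circ$, each $R_u$ maps $Q^\circ$ into itself, and $R_u$ is a homotopy from the identity to $R_1$, both on $Q\setminus S$ and on $Q^\circ$. Hence $R_1$ is a homotopy inverse of the inclusion, and $Q^\circ$ is connected and simply connected.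

Finally, the chain $Q^\circ_{-l}\cup\dots\cup Q^\circ_l$ is obtained by adding one piece at a time. Each new overlap is a copy of $T\times\{\frac12<|y|<2\}$, which is open and connected. By van Kampen each chain is simply connected. A loop in $N'$ is compact, so it lies in one of these increasing open sets. Hence $N'$ is connected and simply connected.

**Step 6. The quotient $X$.** We record the position of the pieces in $X=N'/T$. Since $T$ is compact and acts freely, $\pi:N'\to X$ is a principal $T$-bundle over a manifold. By (2), $F$ induces a diffeomorphism of $X$, also called $F$. Let $V_j\subset X$ be the open image of $Q_j^\circ$, and let $X_0\subset V_0$ be the compact set given by $(S^2)^m$ minus the two open balls of radius $1$ around $\pm c$. Then: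

1. $FV_j=V_{j+1}$, and $V_i\cap V_j=\emptyset$ for $|i-j|\ge2$.
2. $X=\bigcup_jF^jX_0$. Indeed, a point of $V_j$ outside $F^jX_0$ has $\frac12<|y|<1$ in the $+$ or the $-$ annulus. By (1) it is a point with $1<|y'|<2$ in the $-$ annulus of $V_{j+1}$, respectively the $+$ annulus of $V_{j-1}$, hence it lies in $F^{j\pm1}X_0$.
3. The point $x_0\in X_0\subset V_0$ has a neighborhood in $V_0$ that meets no $V_j$ with $j\ne0$, since $V_0\cap V_{\pm1}$ lies over the balls of radius $2$ around $\pm c$.

**Step 7. The case $m=0$.** Take $N'=X=\mathbb R\times S^2$, $F(s,y)=(s+1,y)$, $V_j=(j-\frac13,j+\frac43)\times S^2$, $X_0=[0,1]\times S^2$, and $x_0$ with $s=\frac12$. Then $V_0\cap V_2=\emptyset$ because $\frac43<\frac53$, and $V_{-1},V_1$ lie in $s<\frac13$ and $s>\frac23$. So 1 to 3 hold, and $N'$ is simply connected.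

**Step 8. The functions $\eta,\rho,\tau$.** These will spread a metric over the chain and provide the conformal factor. Choose a smooth $\eta_0\ge0$ with compact support in $V_0$ and $\eta_0>0$ on $X_0$. The function $\eta_0\circ F^{-j}$ is supported in $V_j$, so $\sum_j\eta_0\circ F^{-j}$ is locally finite by 1, positive by 2, and $F$-invariant. Let $\eta=\eta_0/\sum_j\eta_0\circ F^{-j}$. Then $\sum_j\eta\circ F^{-j}=1$, and by 3, $\eta=1$ near $x_0$ and $\eta\circ F^{-j}=0$ near $x_0$ for $j\ne0$. Put
$$\rho=\sum_j\lambda^j\,\eta\circ F^{-j}>0,\qquad \tau=\log\rho/\log\lambda .$$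
Shifting the summation index gives $\rho\circ F=\lambda\rho$, hence $\tau\circ F=\tau+1$. We also regard $\eta,\rho,\tau$ as $T$-invariant functions on $N'$ and on any product with $N'$.

## 5. The group $\Gamma\cong\mathbb Z^n\rtimes_A\mathbb Z$ and the compact quotient

The aim is a free, properly discontinuous, cocompact action on the simply connected manifold $\tilde M=\mathbb R^n\times N'$. Let $\Gamma$ be generated by
$$\gamma_x(u,p)=(u+x,\ \chi(x)*p)\quad(x\in\mathbb Z^n),\qquad f(u,p)=(Au,\ F(p)).$$
By (2) and $\chi(Ax)=B\chi(x)$,
$$f\gamma_x(u,p)=(Au+Ax,\ B\chi(x)*F(p))=\gamma_{Ax}f(u,p).\tag{3}$$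
Since $A$ is invertible over $\mathbb Z$, every element of $\Gamma$ has the form $\gamma_xf^l$, and it acts by $(u,p)\mapsto(A^lu+x,\ \chi(x)*F^l(p))$. It shifts $\tau$ by $l$.

**Step 1. The action is free.** If $\gamma_xf^l(u,p)=(u,p)$, applying $\tau$ gives $l=0$; then $u+x=u$ gives $x=0$. In particular $x$ and $l$ are determined by the element, and by (3) $\Gamma\cong\mathbb Z^n\rtimes_A\mathbb Z$.

**Step 2. It is properly discontinuous.** Let $L_1\subset\mathbb R^n$ and $L_2\subset N'$ be compact. If $\gamma_xf^l(L_1\times L_2)$ meets $L_1\times L_2$, then $|l|$ is bounded because $\tau(L_2)$ is bounded. For each such $l$ only finitely many $x\in\mathbb Z^n$ satisfy $(A^lL_1+x)\cap L_1\neq\emptyset$.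

**Step 3. It is cocompact.** Given $(u,p)$, property 2 of Section 4 provides a power of $f$ that moves $p$ into $\pi^{-1}(X_0)$, which is compact and $T$-invariant. Then some $\gamma_x$ moves the first component into $[0,1]^n$, while the second stays in $\pi^{-1}(X_0)$. So every orbit meets the compact set $[0,1]^n\times\pi^{-1}(X_0)$.

Hence $M=\tilde M/\Gamma$ is a compact manifold with universal cover $\tilde M$ and $\pi_1(M)=\Gamma\cong\mathbb Z^n\rtimes_A\mathbb Z$. For $m\ge2$ its dimension is $n+3m$.

## 6. A metric scaled by $f$ and invariant under $E'\times T^m$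

Let $N=E'\times N'$, so $\tilde M=E\times E'\times N'=E\times N$. The group $K=E'\times T^m$ acts on $N$ by $(b,t)(b',p)=(b+b',t*p)$, and $N\to X$, $(b,p)\mapsto\pi(p)$, is a principal $K$-bundle. So $K$ acts freely and properly. Let $f_2(b,p)=(Db,F(p))$. By (2), $f_2$ normalizes $K$, acting on it by $(b,t)\mapsto(Db,Bt)$.

**Step 1. A $K$-invariant metric with a hyperbolic patch.** The patch will make $N$ irreducible. Let $U$ be a coordinate neighborhood of $x_0$ with coordinates $(r,x_1,\dots,x_{d-1})$, $d=\dim X$, over which $N$ is trivial, $N|_U\cong K\times U$. On $N|_U$ take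
$$dr^2+e^{2r}\Big(\sum_i dx_i^2+\kappa\Big),$$
with $\kappa$ a translation-invariant, hence flat, metric on $K$. It is $K$-invariant. Locally it is $dr^2+e^{2r}|dz|^2$, and the substitution $\zeta=e^{-r}$ turns it into $(d\zeta^2+|dz|^2)/\zeta^2$; so it has constant curvature $-1$.

Let $U'\ni x_0$ be open with closure in $U$. Cover $X\setminus\overline{U'}$ by trivializing open sets $U_a\subset X\setminus\overline{U'}$. On $N|_{U_a}\cong K\times U_a$ take the product of a translation-invariant metric on $K$ and a metric on $U_a$. The sets $U$ and $U_a$ cover $X$. Gluing with a partition of unity on $X$ gives a $K$-invariant metric $g_1$ on $N$ that equals the local model over $U'$.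

**Step 2. Averaging along the chain.** The purpose is to get $f_2^*g_N=\lambda^2g_N$. Set
$$g_N=\sum_{j\in\mathbb Z}\lambda^{2j}(f_2^{-j})^*(\eta\,g_1).$$
The $j$-th term equals $\lambda^{2j}(\eta\circ F^{-j})(f_2^{-j})^*g_1$ and is supported over $V_j$, so the sum is locally finite. It is positive definite because $\sum_j\eta\circ F^{-j}=1$. It is $K$-invariant: for $\phi\in K$ there is $\phi'\in K$ with $f_2^{-j}\phi=\phi'f_2^{-j}$, so $\phi^*(f_2^{-j})^*(\eta g_1)=(f_2^{-j})^*\phi'^*(\eta g_1)=(f_2^{-j})^*(\eta g_1)$. Moreover
$$f_2^*g_N=\sum_j\lambda^{2j}(f_2^{-(j-1)})^*(\eta g_1)=\lambda^2g_N .$$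
Near the orbit over $x_0$ only $j=0$ contributes, with $\eta=1$, so there $g_N=g_1$ has curvature $-1$.

**Step 3. The LCP structure.** Let $h=g_E+g_N$ on $\tilde M=E\times N$. In this splitting
$$\gamma_x=\big(\text{translation by }x_E,\ (x_{E'},\chi(x))\in K\big),\qquad f=(A|_E,f_2),$$
so $\gamma_x^*h=h$, and by (a) and Step 2, $f^*h=\lambda^2h$. Put $\varphi=\log\rho$ and $g=e^{-2\varphi}h=\rho^{-2}h$. Since $\rho\circ\gamma_x=\rho$ and $\rho\circ f=\lambda\rho$, the metric $g$ is $\Gamma$-invariant, and so is $\theta=d\varphi$, because $\varphi\circ\gamma_x=\varphi$ and $\varphi\circ f=\varphi+\log\lambda$. Both descend to $M$, and $\theta$ is closed. It is not exact: the pullback of a primitive on $M$ would differ from $\varphi$ by a constant, making $\varphi$ invariant under $f$. The lift of $\nabla^\theta$ is the Levi-Civita connection of $h=e^{2\varphi}g$. It is not flat, since $N$ has points where all sectional curvatures are $-1$ and $\dim N\ge2$. The distribution $TE$ is parallel, proper, nonzero and $\Gamma$-invariant, so it descends to a $\nabla^\theta$-parallel distribution on $M$. Hence $(g,\theta)$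 is an LCP structure on $M$.

**Step 4. The de Rham decomposition is $E\times N$.** We must know that the flat factor is not larger than $E$. At a point $p$ over $x_0$ the curvature endomorphisms are, up to sign, $W\mapsto\langle Z,W\rangle Y-\langle Y,W\rangle Z$, and they span $\mathfrak{so}(T_pN)$. By Ambrose–Singer, $\mathrm{Hol}(N)\supseteq SO(\dim N)$, so $N$ is irreducible, and as $\dim N\ge2$ its holonomy fixes no nonzero vector. So the holonomy-fixed vectors of $h$ are exactly those in $TE$. Now let $\tilde M\simeq\mathbb R^{q'}\times N_1$ be any decomposition with $N_1$ irreducible of dimension $\ge2$. The holonomy of $N_1$ fixes no nonzero vector, since such a vector would span an invariant line. Hence the tangent distribution of $\mathbb R^{q'}$ is the distribution of holonomy-fixed vectors, that is, $TE$, and that of $N_1$ is its orthogonal complement $TN$. So Kourganoff's decomposition is $(\tilde M,h)=E\times N$. (One sees directly that $N$ is incomplete: otherwise the contraction $f_2$ would have a fixed point by Banach's theorem, against $\tau\circ F=\tau+1$.)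

## 7. The closure of $\mathrm P$ and the torus in $\bar{\mathrm P}_0$

Put $\mathrm P'=\{(x_{E'},\chi(x)):x\in\mathbb Z^n\}\subset K$. By (3), $f_2$ normalizes $\mathrm P'$, and $\mathrm P=\bigcup_{l\in\mathbb Z}f_2^l\,\mathrm P'$.

**Step 1. $K$ is closed in $\mathrm{Sim}(N)$, and its Lie topology is the induced one.** Without this, the closure could be larger than $K$. The group $K$ acts effectively, continuously and by isometries, so $K\to\mathrm{Sim}(N)$ is injective and continuous. Let $\phi_i\in K$ converge to $\phi$ in $\mathrm{Sim}(N)$, and fix $p\in N$. Then $\phi_i(p)$ converges. By properness of the action every subsequence of $(\phi_i)$ has a further subsequence converging in the Lie group $K$; its limit also is its limit in $\mathrm{Sim}(N)$, so it is $\phi$. Hence $\phi\in K$ and $\phi_i\to\phi$ in $K$.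

**Step 2. $\mathrm P'$ is dense in $K$.** This is where (c) enters. Suppose not. Then $K/\overline{\mathrm P'}$ is a nontrivial locally compact abelian group, so it has a nontrivial continuous character. Thus a nontrivial character of $K=E'\times T^m$,
$$(b,t)\mapsto e^{2\pi i(s(b)+w^Tt)},\qquad s\in(E')^*,\ w\in\mathbb Z^m,$$
is trivial on $\mathrm P'$: $s(x_{E'})+w^TCx\in\mathbb Z$ for all $x\in\mathbb Z^n$. A linear functional that is integral on $\mathbb Z^n$ is given by an integral vector, so $s\circ\mathrm{pr}_{E'}+w^TC=v^T$ with $v\in\mathbb Z^n$. Restricting to $E$ gives $(w^TC-v^T)|_E=0$, so $w=0$ and $v=0$ by (c). Then $s\circ\mathrm{pr}_{E'}=0$, so $s=0$, and the character is trivial, a contradiction.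

**Step 3. The identity component.** We separate the pieces of $\bar{\mathrm P}$ by the ratio. Elements of $f_2^l\mathrm P'$ have ratio $\lambda^l$. So on $\mathrm P$, hence on $\bar{\mathrm P}$, the ratio takes values in $\{\lambda^l:l\in\mathbb Z\}$, a closed discrete subset of $\mathbb R_{>0}$. Therefore the elements of $\bar{\mathrm P}$ of ratio $\lambda^l$ form an open and closed subset of $\bar{\mathrm P}$. A sequence in $\mathrm P$ converging to such an element eventually lies in $f_2^l\mathrm P'$, so this subset is $\overline{f_2^l\mathrm P'}=f_2^l\overline{\mathrm P'}=f_2^lK$, by Steps 1 and 2. So $\bar{\mathrm P}=\bigsqcup_lf_2^lK$ with each piece open and closed. Since $K$ is connected, $\bar{\mathrm P}_0=K\cong\mathbb R^k\times T^m$.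

**Step 4. The lattice.** If $\gamma_xf^l\in\Gamma_0$, its second component lies in $K$ and has ratio $1$, so $l=0$. Conversely every $\gamma_x$ lies in $\Gamma_0$. So $\Gamma_0=\{\gamma_x\}=\{(x_E,x_{E'},\chi(x))\}$ is the graph of $\chi$ over $\mathbb Z^n$. Conjugation by $f=(A|_E,f_2)$ acts on translations of $E$ by $A|_E$ and on $K$ by $D\times B$. This proves Proposition 2, and with Section 3 it proves Theorem 1: the characteristic group is $\mathbb R^2\times T^2$, which is not simply connected. $\blacksquare$

## 8. Which integral data occur: the condition $p_A(B)=0$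

Section 2 suggested that $A$ restricts $B$. We now make this exact, for an arbitrary LCP structure on a compact manifold.

**Setup.** Let $\bar{\mathrm P}_0\cong\mathbb R^k\times T^m$, with $T^m$ its maximal compact subgroup, $n=q+k$, $G=\mathbb R^q\times\bar{\mathrm P}_0$. Let $f\in\Gamma$ have ratio $\lambda\in(0,1)$. Such $f$ exists: if all ratios were $1$, then $\Gamma$ would preserve both $g$ and $h=e^{2\varphi}g$, so $\varphi$ would be $\Gamma$-invariant and $\theta$ exact; so some ratio is not $1$, and we may invert. Write $f_1(x)=\lambda Ox+a$ with $O\in O(q)$. Conjugation $c_f$ acts on translations of $\mathbb R^q$ by $\lambda O$. It preserves $\bar{\mathrm P}_0$ (since $f_2\in\mathrm P$), $\Gamma_0$ (since $f\in\Gamma$), and $T^m$ (since the maximal compact subgroup is unique).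

Let $\Lambda$ be the image of $\Gamma_0$ in $G/T^m=\mathbb R^q\oplus(\bar{\mathrm P}_0/T^m)\cong\mathbb R^n$. It is cocompact because $\Gamma_0$ is. It is discrete because $G\to G/T^m$ is proper: the preimage of a compact set is compact and meets $\Gamma_0$ in a finite set. So $\Lambda$ is a lattice. Identify $\Lambda=\mathbb Z^n$, and let $A\in GL(n,\mathbb Z)$ and $B\in GL(m,\mathbb Z)$ be the automorphisms of $\Lambda$ and $T^m$ induced by $c_f$. Put $E=\mathbb R^q$ and $E'=\bar{\mathrm P}_0/T^m$. The automorphism of $\mathbb R^n$ induced by $c_f$ is linear and agrees with $A$ on $\Lambda$, so it is $A$. Let $p_A$ be the minimal polynomial of $A$; it is monic with integer coefficients.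

For the structure of Example 2: $n=2$, $m=0$, $\Lambda=\mathbb Z^2$, and $p_A=t^2-3t+1$.

**Theorem 3.**

1. *(Necessity.) $A$ preserves $E$ and $E'$, $A|_E$ is $\lambda$ times an isometry, $E$ lies in no proper rational subspace, and $p_A(B)=0$. Moreover $p_A$ is squarefree, and each of its irreducible factors has constant term $\pm1$, degree $\ge2$ and a root of modulus $\lambda$. Hence $A$ and $B$ are semisimple, and every irreducible factor of the characteristic polynomial of $B$ has degree $\ge2$ and a root of modulus $\lambda$.*
2. *(Converse.) Let $\lambda\in(0,1)$, $A\in GL(n,\mathbb Z)$ with $A$-invariant decomposition $\mathbb R^n=E\oplus E'$, $\dim E\ge1$, $A|_E$ equal to $\lambda$ times an isometry of some inner product, $E$ in no proper rational subspace; and $B\in GL(m,\mathbb Z)$, $m\ge0$, with $p_A(B)=0$. Then these data arise from an element $f$ of an LCP structure as above.*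

**Lemma 4.** *If $A\in GL(n,\mathbb Z)$ preserves $E\ne0$, $A|_E$ is $\lambda$ times an isometry with $0<\lambda<1$, and $E$ lies in no proper rational subspace, then $p_A$ is squarefree, and each irreducible factor of $p_A$ has constant term $\pm1$, a root of modulus $\lambda$, and degree $\ge2$.*

*Proof.* $A|_E$ is diagonalizable over $\mathbb C$, with eigenvalues of modulus $\lambda$ that are roots of $p_A$. The key remark is the following: if $r\in\mathbb Q[t]$ vanishes at all these eigenvalues, then $r(A)|_E=0$, so the rational subspace $\ker r(A)$ contains $E$; hence it is $\mathbb R^n$ and $r(A)=0$.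

Taking for $r$ the squarefree radical of $p_A$ gives $r(A)=0$, so $p_A$ divides its radical and is squarefree. If an irreducible factor $p_i$ had no root of modulus $\lambda$, then $r=p_A/p_i$ would vanish at all eigenvalues of $A|_E$, so $r(A)=0$, contradicting minimality. By Gauss's lemma $p_i$ is integral and divides the characteristic polynomial in $\mathbb Z[t]$, so $p_i(0)\mid\det A=\pm1$. A factor of degree one would therefore have root $\pm1$, which is not of modulus $\lambda$. $\square$

**Proof of Theorem 3(1).**

**Step 1. $\mathrm{pr}_2(\Gamma_0)$ is dense in $\bar{\mathrm P}_0$.** As a closed subgroup of the Lie group $\mathrm{Sim}(N)$, $\bar{\mathrm P}$ is a Lie group, so $\bar{\mathrm P}_0$ is open in $\bar{\mathrm P}$. Since $\mathrm P$ is dense in $\bar{\mathrm P}$, $\mathrm P\cap\bar{\mathrm P}_0$ is dense in $\bar{\mathrm P}_0$. And $\mathrm P\cap\bar{\mathrm P}_0=\mathrm{pr}_2(\Gamma_0)$ by definition of $\Gamma_0$.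

**Step 2. $E$ and $A$.** That $A$ preserves $E$ and $E'$ and that $A|_E=\lambda O$ was seen in the setup. Suppose a nonzero $v\in\mathrm{Hom}(\Lambda,\mathbb Z)$, extended linearly to $\mathbb R^n$, vanishes on $E$. Then it factors through $\mathbb R^n/E=E'=\bar{\mathrm P}_0/T^m$, and $e^{2\pi iv}$ is a nontrivial character of $\bar{\mathrm P}_0$. On $\mathrm{pr}_2(\gamma)$ with $\gamma\in\Gamma_0$ its value is $e^{2\pi iv(\bar\gamma)}=1$, where $\bar\gamma\in\Lambda$ is the image of $\gamma$. So it is trivial on a dense subgroup, a contradiction. Hence $E$ lies in no proper rational subspace, and Lemma 4 applies.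

**Step 3. $p_A(B)=0$.** The idea is to move from $T^m$ to $\Lambda$ through characters. Let $\hat H$ be the group of continuous characters of $H$, written additively. The map
$$j:\widehat{\bar{\mathrm P}_0}\to\widehat{\Gamma_0},\qquad\psi\mapsto\psi\circ\mathrm{pr}_2|_{\Gamma_0},$$
is injective by Step 1, and equivariant for the actions $c_f^*$. The kernel of $\Gamma_0\to\Lambda$ is $\Phi=\Gamma_0\cap T^m$, discrete in a compact group, so finite, of some order $r$. For $\psi\in\widehat{\bar{\mathrm P}_0}$ the character $r\,j(\psi)$ is trivial on $\Phi$, so it lies in $\hat\Lambda=\mathrm{Hom}(\Lambda,S^1)\subset\widehat{\Gamma_0}$. On $\hat\Lambda$, $c_f^*$ is precomposition with $A$, so $p_A(c_f^*)\zeta=\zeta\circ p_A(A)=0$ for $\zeta\in\hat\Lambda$. Thus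
$$j\big(r\,p_A(c_f^*)\psi\big)=p_A(c_f^*)\big(r\,j(\psi)\big)=0,$$
and by injectivity $r\,p_A(c_f^*)\psi=0$. Now restrict to $T^m$. The restriction $\widehat{\bar{\mathrm P}_0}\to\widehat{T^m}=\mathbb Z^m$ is surjective, since $T^m$ is a direct factor, and equivariant. On $\mathbb Z^m$, $c_f^*$ acts by $B^T$, because $w^T(Bt)=(B^Tw)^Tt$. So $r\,p_A(B^T)=0$ on $\mathbb Z^m$, and as $r\neq0$, $p_A(B)=0$.

**Step 4. Consequences.** The minimal polynomial of $B$ divides the squarefree $p_A$. So $A$ and $B$ are semisimple, and the irreducible factors of the characteristic polynomial of $B$ are among those of $p_A$, which have the stated properties by Lemma 4. $\square$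

**Proof of Theorem 3(2).**

**Step 1. Reduction to finding $C$.** By Lemma 4, $p_A=\prod p_i$ with distinct irreducible $p_i$ of degree $\ge2$; in particular $n\ge2$. Let $t$ act on $\mathbb Q^m$ as $B$. Since $p_A(B)=0$, the $\mathbb Q[t]$-module $\mathbb Q^m$ is a direct sum of modules $\mathbb Q[t]/(p_i)$, each of dimension $\ge2$; so $m\ne1$. Hence Proposition 2 applies as soon as we have $C$ with (b) and (c). The lattice $\Lambda$ of the resulting structure is then $\mathbb Z^n\subset E\oplus E'$, and $c_f$ induces $A$ on it and $B$ on $T^m$.

For $m=0$, (c) just says that $E$ lies in no proper rational subspace. So let $m\ge2$.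

**Step 2. There are many intertwiners.** Let $I=\{C\in\mathrm{Mat}_{m\times n}(\mathbb R):CA=BC\}$, a linear space defined over $\mathbb Q$, with rational points $I_{\mathbb Q}$. We claim
$$\sum_{C\in I_{\mathbb Q}}\mathrm{im}\,C=\mathbb Q^m,\tag{4}$$
images being taken in $\mathbb Q^m$. Since $p_i$ divides the squarefree minimal polynomial of $A$, $\mathbb Q[t]/(p_i)$ is a direct summand of $\mathbb Q^n$ (with $t$ acting as $A$). So for each summand $\cong\mathbb Q[t]/(p_i)$ of $\mathbb Q^m$, the projection of $\mathbb Q^n$ to such a summand followed by the inclusion into $\mathbb Q^m$ is a $C\in I_{\mathbb Q}$ with that image. This proves (4).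

**Step 3. A generic $C$ works.** For $(w,v)\in(\mathbb Z^m\times\mathbb Z^n)\setminus\{0\}$ let $S_{w,v}=\{C\in I:(w^TC-v^T)|_E=0\}$. It is empty or an affine subspace of $I$. Suppose $S_{w,v}=I$. From $C=0$ we get $v^T|_E=0$, so $v=0$, since $E$ lies in no proper rational subspace; hence $w\ne0$. For $C\in I_{\mathbb Q}$ the rational functional $w^TC$ then vanishes on $E$, so $w^TC=0$. By (4) $w$ annihilates $\mathbb Q^m$, so $w=0$, a contradiction. So every $S_{w,v}$ is empty or a proper affine subspace, hence a null set. Their countable union is not all of $I$, and any $C\in I$ outside it satisfies (b) and (c). $\square$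

## 9. Which maximal tori occur

**Corollary 5.**

1. *The maximal torus $T^m$ of the characteristic group never has dimension $1$. Every other dimension $m=0,2,3,4,\dots$ occurs.*
2. *If, for some $f\in\Gamma$ of ratio $\ne1$, $m$ is smaller than the degree of every irreducible factor of $p_A$, then $m=0$ and the characteristic group is simply connected.*
3. *Always $k\ge1$. If $k=1$, then $q\in\{1,2\}$ and $(q+1)\mid m$. Conversely, for $q\in\{1,2\}$ and every $m\ge0$ divisible by $q+1$, there is an LCP structure with flat factor $\mathbb R^q$ and $\bar{\mathrm P}_0\cong\mathbb R\times T^m$. In particular, $\mathbb R\times T^m$ is a reduced characteristic group if and only if $2\mid m$ or $3\mid m$.*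

**Step 1. Restrictions in (1) and (2).** By Theorem 3(1), $m$, the degree of the characteristic polynomial of $B$, is a sum of degrees of irreducible factors of $p_A$, all $\ge2$. So $m\neq1$, and if $m>0$, then $m$ is at least the smallest of these degrees. This gives (2) when $f$ has ratio $<1$. If the ratio is $>1$, replace $f$ by $f^{-1}$. This replaces $A$ by $A^{-1}$, and the irreducible factors by their reciprocals up to a constant, with the same degrees.

**Step 2. A criterion for $E$.** We need a simple way to verify the hypothesis of Theorem 3(2). *If the characteristic polynomial of $A\in GL(n,\mathbb Z)$ is irreducible and $E\ne0$ is $A$-invariant, then $E$ lies in no proper rational subspace.* Indeed, let $W$ be the smallest rational subspace containing $E$. Since $AE=E$, the rational subspace $W\cap AW$ contains $E$, so it equals $W$ by minimality, and $AW=W$. Then $W\cap\mathbb Q^n$ is a nonzero $A$-invariant subspace of $\mathbb Q^n$, so it is $\mathbb Q^n$ by irreducibility.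

**Step 3. Existence in (1).** Let $m\ge2$ and $p=t^m+3t-1$. On $|t|=1$ we have $|3t|=3>2\ge|t^m-1|$. By Rouché, $p$ has no root on $|t|=1$ and, counted with multiplicity, exactly one root with $|t|<1$. It is some $\lambda\in(0,1)$, since $p(0)=-1<0<3=p(1)$. The polynomial $p$ is irreducible: otherwise $p$ is a product of two monic integer factors of positive degree, and as $\lambda$ is a simple root, one of them does not vanish at $\lambda$. All roots of that factor have modulus $>1$, so its constant term has modulus $>1$, but it divides $-1$; this is impossible. Let $A=B$ be the companion matrix of $p$, which lies in $GL(m,\mathbb Z)$ because $p(0)=-1$. Let $E=\ker(A-\lambda)$, and let $E'$ be the $A$-invariant complement. By Step 2, $E$ lies in no proper rational subspace, and $p_A(B)=p(A)=0$. Theorem 3(2) gives an LCP structure with maximal torus $T^m$. For $m=0$ use any such $A$ with $B$ of size $0$.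

**Step 4. $k\ge1$, and irreducibility for $k=1$.** If $k=0$, then $1=|\det A|=\lambda^q$, which is false. Let $k=1$. The eigenvalues of $A$ are $q$ numbers of modulus $\lambda$, coming from $E$, and the real eigenvalue $\alpha$ of $A|_{E'}$, with $|\alpha|=\lambda^{-q}$. Each irreducible factor of the characteristic polynomial, counted with multiplicity, has constant term $\pm1$, so the product of the moduli of its roots is $1$ and it has a root of modulus $\neq\lambda$. Only $\alpha$ is available, and only once. So there is one factor: the characteristic polynomial $p=p_A$ is irreducible of degree $q+1$, with roots $\alpha$ and distinct $\beta_1,\dots,\beta_q$ of modulus $\lambda$. Since $p(B)=0$, the characteristic polynomial of $B$ is a power of $p$, so $(q+1)\mid m$.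

**Step 5. $q\le2$ when $k=1$.** At most one $\beta_i$ is real. For if $\lambda$ and $-\lambda$ were both roots, then $p(t)$ and $p(-t)$ would be irreducible with a common root, so $p(-t)=\pm p(t)$; then $-\alpha\neq\alpha$ would be a second root of modulus $\lambda^{-q}$. Suppose $q\ge3$. The Galois group of the splitting field of $p$ acts transitively on the roots.

* Suppose some $\beta_0$ is real. The other $q-1\ge2$ roots of modulus $\lambda$ are nonreal, so there is a nonreal pair with $\beta\bar\beta=\lambda^2=\beta_0^2$. Take $\sigma$ in the Galois group with $\sigma(\beta_0)=\alpha$. Then $\sigma(\beta),\sigma(\bar\beta)\neq\alpha$, so $|\sigma(\beta\bar\beta)|=\lambda^2$, while $|\sigma(\beta_0^2)|=\lambda^{-2q}$. Contradiction.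
* Otherwise all $\beta_i$ are nonreal, $q$ is even, $q\ge4$, and there are two distinct conjugate pairs with $\beta\bar\beta=\gamma\bar\gamma$. Take $\sigma$ with $\sigma(\beta)=\alpha$. The left side is mapped to modulus $\lambda^{-q+1}$ and the right side to modulus $\lambda^2$. Contradiction.

**Step 6. Existence in (3).** For $q=1$ let $A=\begin{pmatrix}2&1\\1&1\end{pmatrix}$, with irreducible characteristic polynomial $t^2-3t+1$, and let $E$ be the eigenline for the eigenvalue of modulus $<1$. For $q=2$ let $A$ be the companion matrix of $t^3-t-1$. This cubic is irreducible, since $\pm1$ are not roots. Its discriminant is $-4(-1)^3-27=-23<0$, so it has one real root $\alpha$ and a nonreal pair $\beta,\bar\beta$. Its value at $1$ is $-1$, so $\alpha>1$. The product of the roots is $1$, so $|\beta|^2=\alpha^{-1}<1$. Let $E$ be the real plane belonging to $\beta,\bar\beta$, on which $A$ is $|\beta|$ times a rotation for a suitable inner product. In both cases let $E'$ be the remaining eigenline, and put $B=A^{\oplus m/(q+1)}$ (size $0$ if $m=0$). Then $p_A(B)=0$, and by Step 2 $E$ lies in no proper rational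 subspace. Theorem 3(2) gives an LCP structure with flat factor $\mathbb R^q$ and $\bar{\mathrm P}_0\cong\mathbb R\times T^m$. The last sentence of (3) combines Steps 4 to 6. $\blacksquare$
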